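# Exponents of Schur multipliers of $p$-groups of class at most 8

## 1. The guess $\exp M(G)\mid\exp G$, tested in classes one and two

Let $G$ be a finite group, $\exp(G)$ the smallest $n\ge 1$ with $g^n=1$ for all $g\in G$, and $M(G)=H_2(G,\mathbb Z)$ its Schur multiplier. How large can $\exp M(G)$ be? The answer one would first guess is that the multiplier is no worse than the group:
$$\exp(H_2(G,\mathbb Z))\ \mid\ \exp(G).$$
This is Schur's exponent conjecture. Let us test it.

Conventions: $[g,h]=g^{-1}h^{-1}gh=g^{-1}g^h$ with $g^h=h^{-1}gh$ in groups, $[a,b]=ab-ba$ in rings, and $[a,b,c]=[[a,b],c]$, so brackets are left-normed. The lower central series is $\gamma_1\ge\gamma_2\ge\cdots$, and class $\le n$ means $\gamma_{n+1}=1$. The $p$-adic valuation is $v_p$.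

To test the guess we need a handle on $M(G)$. **Hopf's formula** says that if $G=\Phi/R$ with $\Phi$ free, then $M(G)\cong(R\cap\Phi')/[R,\Phi]$. Put $K=\Phi/[R,\Phi]$ and $A=R/[R,\Phi]$. Then $A$ is central in $K$, $K/A\cong G$, and $M(G)\le K'$. So it is enough to study an arbitrary group $K$ with a central subgroup $A$ and $K/A\cong G$, and to ask whether $w^q=1$ for every $w\in K'$, where $q=\exp(G)$. The only information we use is that $x^q$ is central for each $x\in K$. Hence $[x^q,y]=1$ for all $x,y$. Put $c=[x,y]$. Then $x^y=xc$, and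
$$1=[x^q,y]=x^{-q}(xc)^q=c^{x^{q-1}}\cdots c^{x}\,c .\qquad(1)$$

*Abelian $G$.* Here $K$ has class $\le2$, so $c$ is central and (1) reads $c^q=1$. As $K'$ is abelian and generated by commutators, $K'$ has exponent dividing $q$. The bound is attained: for $G=(\mathbb Z/q)^2$ we have $R\ge\Phi'$, so $M(G)=K'$ for $K=\Phi/[R,\Phi]$ with $\Phi$ of rank 2. The Heisenberg group over $\mathbb Z/q$ is a quotient of $K$, because $R$ maps to its center, and its derived group is $\mathbb Z/q$. So $\exp M(G)=q$.

*Class 2.* Now $K$ has class $\le3$, so $[c,x]$ is central, $c^{x^i}=c[c,x]^i$, and (1) reads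
$$c^q\,[c,x]^{q(q-1)/2}=1,\qquad [c,x]^q=[c,x^q]=1 .$$
If $q$ is odd, then $q\mid q(q-1)/2$, so $c^q=1$. Since $[K',K']\le\gamma_4(K)=1$, the group $K'$ is abelian and again has exponent dividing $q$. If $q$ is a power of $2$, the same line only gives $c^{2q}=1$.

So the guess survives these tests for odd $p$. In general it is false. There are counterexamples among $2$-groups. For odd primes, Vaughan-Lee gave a $4$-generator group of exponent $5$ and class $9$ with $\exp(H_2(G,\mathbb Z))=25$, and a $4$-generator $3$-group of exponent $9$ and class $9$ with $\exp(H_2(G,\mathbb Z))=27$. This suggests the question, taken from Viji Z Thomas, "On Schurs exponent conjecture and its relation to Noether's Rationality problem", arXiv:2007.03476 (2020): for odd $p$, is the guess right for $p$-groups of class at most $8$? It is, and we shall prove somewhat more.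

## 2. Three theorems, and the passage to a finite central extension

**Theorem 1.** Let $G$ be a finite $p$-group of class $c$, where either $p\ge5$ and $c\le2p-2$, or $p=3$ and $c\le8$. Then $\exp(H_2(G,\mathbb Z))\mid\exp(G)$. More strongly, if $K$ is any group with a central subgroup $A$ and $K/A\cong G$, then $x^{\exp(G)}=1$ for all $x\in K'$.

Since $2p-2\ge8$ for $p\ge5$, this answers the question: yes. By the class-$9$ examples of Vaughan-Lee, the bound on the class is sharp for $p=5$ and for $p=3$. No sharpness is claimed for $p\ge7$.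

**Theorem 2 (all classes, all primes).** Let $G$ be a finite $p$-group of exponent $p^k$ and class $c\ge1$. Put $s=\lfloor\log_pc\rfloor$, $\lambda=\lfloor\log_p\frac{c+1}2\rfloor$, and $\kappa=s+1$ if $p$ is odd, $\kappa=s+2$ if $p=2$. Then $\exp(H_2(G,\mathbb Z))$ divides $p^{\max(k,\kappa)+\lambda}$.

Both follow from a statement about finite groups with central $q$-th powers.

**Theorem 3.** Let $H$ be a finite $p$-group of class $\le n$ ($n\ge2$), and let $q=p^k$, $k\ge1$, be such that $x^q\in Z(H)$ for all $x\in H$.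

* (a) If $p$ is odd and $n\le2p-1$, then $w^q=1$ for all $w\in H'$.
* (b) If $p=3$ and $n\le9$, then $w^q=1$ for all $w\in H'$.
* (c) Let $s=\lfloor\log_p(n-1)\rfloor$ and $\lambda=\lfloor\log_p(n/2)\rfloor$. If $k\ge s+1$ ($p$ odd) or $k\ge s+2$ ($p=2$), then $w^{p^\lambda q}=1$ for all $w\in H'$.

**Theorem 3 implies Theorems 1 and 2.** The purpose of this step is to replace $K$, which may be infinite, by a finite $p$-group with the same derived group. We may assume $G\ne1$. By Section 1 it suffices to bound the orders of elements of $K'$ when $A\le Z(K)$ and $K/A\cong G$.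

Let $K_0\le K$ be generated by one lift of each element of $G$. Then $K=K_0A$, and as $A$ is central, $K'=K_0'$. The group $A_0=K_0\cap A$ is central and has finite index in the finitely generated group $K_0$, so it is a finitely generated abelian group. The index $m_0=|K_0:Z(K_0)|$ divides $|K_0:A_0|=|G|$, so it is a power of $p$. By Schur's theorem $K_0'$ is finite. The transfer $K_0\to Z(K_0)$ is the homomorphism $x\mapsto x^{m_0}$. Its target is abelian, so it kills $K_0'$. Hence $K_0'$ is a finite $p$-group. For large $m$ the group $A_0^{p^m}$ has no $p$-torsion, so $K_0'\cap A_0^{p^m}=1$ and $K_0'$ embeds in $H=K_0/A_0^{p^m}$. This $H$ is a finite $p$-group and a central extension of $G$. Its class is at most $n:=c+1$, and $x^q\in Z(H)$ for all $x\in H$ whenever $\exp(G)\mid q$.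

Theorem 3(a),(b) with $q=\exp(G)$ gives Theorem 1, because $c\le2p-2$ means $n\le2p-1$ and $c\le8$ means $n\le9$. Theorem 3(c) with $q=p^{\max(k,\kappa)}$ gives Theorem 2, because $n-1=c$ and $n/2=(c+1)/2$. $\square$

From now on $H$, $n$, $q=p^k$ are as in Theorem 3.

## 3. The binomial coefficient $\binom qp$, and four substitutions for $p=3$

The approach of Section 1 is to expand (1). How far does it go? Take the most favorable situation: $p$ odd and $H$ metabelian. Write $H'$ additively and let $\Delta=x-1$ act on $H'$, where $x$ acts by conjugation. Then $c\Delta^{m-1}\in\gamma_{m+1}(H)$, and (1) becomes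
$$0=\sum_{i=0}^{q-1}c(1+\Delta)^i=\sum_{m=1}^{n-1}\binom qm\,c\,\Delta^{m-1},\qquad \binom qm=\frac qm\binom{q-1}{m-1}.\qquad(2)$$
If $n\le p$, every $m$ here is prime to $p$, so (2) says $qc\cdot(1+\Delta P(\Delta))=0$ with $P\in\mathbb Z_p[\Delta]$. As $\Delta$ is nilpotent, $1+\Delta P(\Delta)$ is invertible and $qc=0$.

At $n=p+1$ the term $m=p$ enters, and $\binom qp$ is only $q/p$ times a unit. Multiplying (2) by $\Delta$ gives $qc\Delta=0$, and what is left of (2) is
$$qc=-\binom qp\,c\,\Delta^{p-1}.\qquad(3)$$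
This relation alone cannot give $qc=0$. Indeed, in $\mathbb Z_p[\Delta]/(\Delta^p)$ the ideal generated by $\sum_{m\le p}\binom qm\Delta^{m-1}$ is the $\mathbb Z_p$-span of $q+\binom qp\Delta^{p-1}$ and of the $q\Delta^i$, $1\le i\le p-1$. It does not contain $q$, since $\binom qp\notin q\mathbb Z_p$.

But $H$ contains more pairs than $(x,y)$. Here is the case $p=3$, $n=4$, by hand. Let $x,y\in H$ and $B=\langle x,y\rangle$. Then $B'=\langle c\rangle\gamma_3(B)$, so $[B',B']\le\gamma_5(H)=1$ and $B$ is metabelian. Let $X=x-1$ and $Y=y-1$ act on $B'$. They commute, because the action factors through $B/B'$. Put $E=\binom q3$. Relation (3) holds for each pair of elements of $B$, and we also know $qcX=0$, and $qcY=0$ from the pair $(y,x)$. Apply (3) to four pairs, using $[y,x]=-c$, $[xy,y]=c^y$, $[xy^{-1},y]=c^{y^{-1}}$, and dropping terms in $\gamma_5$: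

* $(x,y)$: $\ qc=-E\,cX^2$;
* $(y,x)$: $\ qc=-E\,cY^2$;
* $(xy,y)$: $\ qc=-E\,c(X^2+2XY+Y^2)$;
* $(xy^{-1},y)$: $\ qc=-E\,c(X^2-2XY+Y^2)$.

Comparing the first line with the third and the fourth gives $E(2cXY+cY^2)=0$ and $E(-2cXY+cY^2)=0$. Adding, $2EcY^2=0$. In a $3$-group this forces $EcY^2=0$, so $qc=0$ by the second line. Finally $[H',H']\le\gamma_4(H)\le Z(H)$, so for $u,v\in H'$ with $u^q=v^q=1$ we have $(uv)^q=u^qv^q[v,u]^{q(q-1)/2}=1$, because $[v,u]^q=[v^q,u]=1$. So $H'$ has exponent dividing $q$.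

The bad denominator disappeared after we varied the pair and took differences. In higher class $H'$ is far from abelian and (1) is no longer a linear identity. We therefore pass to logarithms. If $X=\log x$, then $[x^q,y]=e^{-qX}e^{qX^y}$ has logarithm close to $q(X^y-X)$, while $w^q$ has logarithm exactly $q\log w$. So we should ask whether $\log w$ lies in the lattice spanned by the elements $X^y-X$. The next three sections make this precise, and the last three decide the question about the lattice.

## 4. A truncated free algebra mapping onto $H$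

Let $H=\langle h_1,\dots,h_d\rangle$. Let
$$U=\mathbb Z_p\langle t_1,\dots,t_d\rangle/(\deg>n)$$
be the truncated free associative ring, $U_{\ge v}$ the part of degree $\ge v$, and $U_{\mathbb Q}=U\otimes\mathbb Q_p$. Let $F\le U^\times$ be generated by the $x_i=1+t_i$. By Magnus, $F$ is free nilpotent of class $n$ on the $x_i$, so there is a surjective homomorphism $\pi:F\to H$ with $x_i\mapsto h_i$. An identity used throughout is
$$[g,h]-1=g^{-1}h^{-1}(gh-hg)=g^{-1}h^{-1}[g-1,h-1].\qquad(4)$$
For instance, $[x_1,x_2]=1+[t_1,t_2]$ when $n=2$.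

Let $\Lambda$ be the Lie ring over $\mathbb Z_p$ generated by the $t_i$ in $\mathbb Z_p\langle t\rangle$, and $\Lambda_v$ its degree-$v$ part. It is a textbook fact that $\Lambda$ is free, with the basic Lie commutators as a $\mathbb Z_p$-basis. They stay independent mod $p$, because the free Lie algebra over $\mathbb F_p$ embeds in the free associative algebra over $\mathbb F_p$. Hence $\Lambda$ is *pure*:
$$\mathbb Q_p\Lambda\cap\mathbb Z_p\langle t\rangle=\Lambda.\qquad(5)$$
Indeed, if a $\mathbb Z_p$-combination of basic commutators is divisible by $p$ in $\mathbb Z_p\langle t\rangle$, independence mod $p$ makes all its coefficients divisible by $p$. The smallest instance: $b[t_1,t_2]$ has coefficient $b$ at $t_1t_2$, so it is integral only if $b\in\mathbb Z_p$.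

The next lemma lets us discard elements of $F$ that are $p$-adically close to $1$. It loses a bounded power of $p$ along the way. For example, $x_1^e=1+et_1+\binom e2t_1^2$ if $n=2$, so for $p=2$ this lies in $1+2^jU$ only if $e$ is divisible by $2^{j+1}$ ($j\ge1$).

**Lemma 1.** There is $j_0$ with $\pi(g)=1$ for all $g\in F\cap(1+p^{j_0}U)$.

*Proof.* Let $c_1,\dots,c_r$ be the basic group commutators of weight $\le n$, ordered by weight. By M. Hall, every $g\in F$ is of the form $\prod c_i^{e_i}$ in this order, $e_i\in\mathbb Z$. By (4) and induction, $c_i\in1+\hat c_i+U_{\ge\mathrm{wt}(c_i)+1}$ with $\hat c_i$ the corresponding basic Lie commutator. So the lowest part of $c_i^{E}-1$, in degree $\mathrm{wt}(c_i)$, is $E\hat c_i$.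

Let $\nu=\lfloor\log_pn\rfloor$. If $p^i\mid E$ with $i\ge\nu$, then for $c=c_l$
$$c^E=\sum_{m\le n}\binom Em(c-1)^m\in1+p^{i-\nu}U,$$
since $\binom Em=\frac Em\binom{E-1}{m-1}$ and $v_p(m)\le\nu$ for $1\le m\le n$.

Let $g=\prod c_i^{e_i}\in1+p^jU$ with $j\ge n\nu$. The degree-$1$ part of $g-1$ is $\sum e_i\hat c_i$ over weight $1$, so $p^j\mid e_i$ for weight $1$. The product of those factors lies in $1+p^{j-\nu}U$, and so does its inverse, which is a product of powers $c_i^{-e_i}$. Hence the product of the remaining factors lies in $1+p^{j-\nu}U$. Its degree-$2$ part is $\sum e_i\hat c_i$ over weight $2$. As the $\hat c_i$ are independent mod $p$, $p^{j-\nu}\mid e_i$ for weight $2$. Continuing, $p^{j-(w-1)\nu}\mid e_i$ for weight $w$. At each stage the exponent used is at least $\nu$, because $j\ge n\nu$. So $p^{j-(n-1)\nu}$ divides all $e_i$. If $j$ is so large that this power is divisible by $\exp(H)$, then $\pi(g)=\prod\pi(c_i)^{e_i}=1$. $\square$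

## 5. The projection $\varepsilon$ and the lattices $M_1\subset M$

**Logarithms.** Let $T_i=\log(1+t_i)\in U_{\mathbb Q}$. Since $T_i=t_i-\frac{t_i^2}2+\cdots$ and $t_i=e^{T_i}-1$, the algebra $U_{\mathbb Q}$ is the truncated free associative algebra on the $T_i$, with the same degree filtration. Let $\mathfrak l\subset U_{\mathbb Q}$ be the Lie algebra generated by the $T_i$. By Baker–Campbell–Hausdorff (BCH), $\log g\in\mathfrak l$ for $g\in F$. We write $X=\log x$, $Y=\log y$, and so on, for $x,y\in F$.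

**The projection.** The free associative algebra over $\mathbb Q_p$ is the enveloping algebra of the free Lie algebra. By PBW in characteristic $0$ (symmetrization) it is the direct sum over $m\ge0$ of the spans of the $m$-th powers of Lie elements. These spans are also spanned by symmetrized products of homogeneous Lie elements, so they are graded in the $T$-degree, and the decomposition passes to the truncation:
$$U_{\mathbb Q}=\bigoplus_{m\ge0}S^m,\qquad S^m=\mathrm{span}\{z^m:z\in\mathfrak l\}.$$
Let $\varepsilon:U_{\mathbb Q}\to S^1=\mathfrak l$ be the projection. Example: $T_1T_2=\frac12\big((T_1+T_2)^2-T_1^2-T_2^2\big)+\frac12[T_1,T_2]$, so $\varepsilon(T_1T_2)=\frac12[T_1,T_2]$. Four properties: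

* (E1) $\varepsilon(e^X)=X$ for $X\in\mathfrak l$, since $X^m\in S^m$;
* (E2) $\varepsilon(z)=z$ for $z\in\mathfrak l$;
* (E3) $\varepsilon((U_{\mathbb Q})_{\ge v})\subset(U_{\mathbb Q})_{\ge v}$, since $\varepsilon$ respects the $T$-grading;
* (E4) $\varepsilon$ commutes with conjugation by $g\in F$, since this is an algebra automorphism that preserves $\mathfrak l$, hence each $S^m$.

By (E1), the map $\varepsilon$ is a *linear* map that agrees with $\log$ on $F$.

**The lattices.** Put
$$M=\varepsilon(U),\qquad M_1=\varepsilon([U,U]),$$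
where $[U,U]$ is the additive span of all $uv-vu$. The $\mathbb Z_p$-span of $F$ is a subring containing $1$ and all $t_i=x_i-1$, so it equals $U$. Hence by (E1) $M$ is the $\mathbb Z_p$-span of $\{\log x:x\in F\}$. Moreover $[U,U]$ is the span of the $gh-hg$ with $g,h\in F$. With $z=hg$ we have $gh-hg=z^h-z$, and conversely $x^y-x=[y^{-1}x,y]$. So (E1) and (E4) show that
$$M_1\ \text{ is the }\ \mathbb Z_p\text{-span of }\ \{X^y-X:\ x,y\in F\}.$$
With $\Delta_y:z\mapsto z^y-z$ we get
$$M\Delta_y\subset M_1\subset M .\qquad(6)$$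
Both modules are stable under conjugation by $F$ and lie in $\mathfrak l$. Both lie in $p^{-\nu}U$ with $\nu=\lfloor\log_pn\rfloor$, because $\log x=\sum_{m\le n}(-1)^{m-1}(x-1)^m/m$.

*Example, $n=2$.* Each $x\in F$ is $\prod x_i^{e_i}\prod_{i<j}[x_i,x_j]^{f_{ij}}$ with logarithm $\sum e_iT_i+\sum_{i<j}(\frac12e_ie_j+f_{ij})[T_i,T_j]$. So $M$ is spanned by the $T_i$ and $\frac12[T_i,T_j]$. And $X^y-X=[X,Y]$ here, so $M_1$ is spanned by the $[T_i,T_j]$.

## 6. If $\log w\in M_1$, then $\pi(w)^q=1$

This section turns the heuristic at the end of Section 3 into a proof. Write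
$$\log(e^ue^v)=u+v+\sum_{r\ge2}\beta_r(u,v),$$
with $\beta_r$ homogeneous of degree $r$. For example $\beta_2=\frac12[u,v]$ and $\beta_3=\frac1{12}([u,[u,v]]+[v,[v,u]])$. We need to control denominators.

**Lemma 2.** $p^{\lfloor(r-1)/(p-1)\rfloor}\beta_r$ is a $\mathbb Z_p$-combination of $r$-fold Lie brackets in $u,v$.

*Proof.* Let $\varpi^{p-1}=p$, $O=\mathbb Z_p[\varpi]$, and extend $v_p$, so $v_p(\varpi)=\frac1{p-1}$. Since the polynomial $x^{p-1}-p$ is Eisenstein, $O$ consists of the elements of $\mathbb Q_p(\varpi)$ of valuation $\ge0$, and $\varpi O$ of those of valuation $\ge\frac1{p-1}$. As $v_p(m!)\le\frac{m-1}{p-1}$, we have $v_p(\varpi^m/m!)\ge\frac1{p-1}$ for $m\ge1$. So $e^{\varpi u}$ and $e^{\varpi v}$ are $1$ plus $\varpi$ times series over $O$ without constant term, and the same holds for the product: $e^{\varpi u}e^{\varpi v}=1+\varpi f$ with $f\in O\langle\langle u,v\rangle\rangle$ without constant term. As $v_p(m)\le v_p(m!)$, also $v_p(\varpi^m/m)\ge\frac1{p-1}$, so $\log(1+\varpi f)\in\varpi O\langle\langle u,v\rangle\rangle$.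 Its degree-$r$ part is $\varpi^r\beta_r$. So each coefficient $b$ of $\beta_r$ has $v_p(b)\ge-\frac{r-1}{p-1}$. As $b$ is rational, $v_p(b)$ is an integer or $\infty$, so $v_p(b)\ge-\lfloor\frac{r-1}{p-1}\rfloor$. Now $\beta_r$ is a Lie polynomial over $\mathbb Q$, and purity (5), for two generators $u,v$, gives the claim. $\square$

**Hypothesis (S).** $s\ge0$ is an integer with $p^s[M,M]\subset M_1$, and $k\ge s+1$ if $p$ is odd, $k\ge s+2$ if $p=2$.

The next lemma says that, on $qM$, multiplication is addition up to $pqM_1$.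

**Lemma 3.** Assume (S), $j\ge0$, $u,v\in p^jqM$. Then $\log(e^ue^v)\in u+v+p^{j+1}qM_1$.

*Proof.* Every $r$-fold bracket is a $\mathbb Z$-combination of left-normed ones. From $p^s[M,M]\subset M_1\subset M$ we get, by induction on $r\ge2$, that $p^{s(r-1)}$ times any $r$-fold bracket of elements of $M$ lies in $M_1$. With Lemma 2,
$$\beta_r(u,v)\in(p^jq)^r\,p^{-s(r-1)}\,p^{-\lfloor(r-1)/(p-1)\rfloor}M_1=p^jq\cdot p^EM_1,\quad E=(j+k-s)(r-1)-\Big\lfloor\frac{r-1}{p-1}\Big\rfloor .$$
If $p$ is odd, $E\ge(r-1)-\lfloor\frac{r-1}2\rfloor\ge1$. If $p=2$, $E\ge2(r-1)-(r-1)\ge1$. $\square$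

**Proposition 4.** Assume (S). If $w\in F$ and $p^\lambda\log w\in M_1$ for some $\lambda\ge0$, then $\pi(w)^{p^\lambda q}=1$.

*Proof.* Let $N\le F$ be the subgroup generated by all $[x^q,y]$, $x,y\in F$. As $q$-th powers are central in $H$, $\pi(N)=1$. The plan is to show that $w^{p^\lambda q}$ lies in $N$ up to an error that Lemma 1 removes. By Lemma 3 with $j=0$,
$$\log[x^q,y]=\log(e^{-qX}e^{qX^y})\in q(X^y-X)+pqM_1.\qquad(7)$$

*Claim.* For $z\in p^jqM_1$ there is $g\in N$ with $\log(e^zg^{-1})\in p^{j+1}qM_1$.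

Write $z=p^jq\sum_ia_i(X_i^{y_i}-X_i)$ with $a_i\in\mathbb Z_p$ and choose $n_i\in\mathbb Z$ with $n_i\equiv a_i$ mod $p$. Then $z\equiv p^jq\sum_in_i(X_i^{y_i}-X_i)$ mod $p^{j+1}qM_1$. Put $g=\prod_i[x_i^q,y_i]^{p^jn_i}\in N$. By (7) each factor has logarithm in $p^jqM_1$, congruent to $p^jqn_i(X_i^{y_i}-X_i)$ mod $p^{j+1}qM_1$. Multiplying the factors one after another, Lemma 3 gives $\log g\equiv z$ mod $p^{j+1}qM_1$. Again by Lemma 3, $\log(e^zg^{-1})\in z-\log g+p^{j+1}qM_1=p^{j+1}qM_1$. This is the claim.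

Start with $z_0=p^\lambda q\log w\in qM_1$, so that $e^{z_0}=w^{p^\lambda q}$. Applying the claim $J$ times gives $w^{p^\lambda q}=e^{z_J}g_J$ with $g_J\in N$ and $z_J\in p^JqM_1$. In particular $e^{z_J}\in F$. As $M_1\subset p^{-\nu}U$ and $z_J^m=0$ for $m>n$, for $J\ge\nu$ we have $e^{z_J}\in1+p^{J-b}U$ with $b=\nu+v_p(n!)$, which does not depend on $J$. For $J$ large, Lemma 1 gives $\pi(e^{z_J})=1$. So $\pi(w)^{p^\lambda q}=\pi(g_J)=1$. $\square$

Two inputs are now needed: a small $s$ in (S), and a small $\lambda$ with $p^\lambda\log w\in M_1$ for $w\in F'$.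

## 7. Cyclic words, and the bound in every class

The second input asks for a criterion for membership in $M_1=\varepsilon([U,U])$. The point is that $[U,U]$ is easy to recognize. Call two words in the $t_i$ cyclically equivalent if one is a rotation of the other, so $t_1t_1t_2$, $t_1t_2t_1$, $t_2t_1t_1$ form one class, a *cyclic word*. For example $[t_1,t_2,t_1]=2t_1t_2t_1-t_2t_1t_1-t_1t_1t_2$ has total coefficient $0$ on this class.

**Lemma 5.** Let $u\in U$, $z\in[\mathfrak l,\mathfrak l]$ and $v\le n+1$ with $u-z\in(U_{\mathbb Q})_{\ge v}$. Then there is $t\in[U,U]$ with $u-t\in U_{\ge v}$. In particular $U\cap[\mathfrak l,\mathfrak l]\subset M_1$.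

*Proof.* $[U,U]$ is spanned by the $ab-ba$ with $a,b$ words, and $ab$, $ba$ are rotations of each other. So $U/([U,U]+U_{\ge v})$ is a free $\mathbb Z_p$-module on the cyclic words of length $<v$, hence torsion-free. Since $z\in[U_{\mathbb Q},U_{\mathbb Q}]$ and $u\equiv z$ modulo $(U_{\mathbb Q})_{\ge v}$, the image of $u$ becomes $0$ after tensoring with $\mathbb Q_p$. So it is already $0$, that is, $u\in[U,U]+U_{\ge v}$. For $v=n+1$ and $u=z$ this says $z\in[U,U]$, so $z=\varepsilon(z)\in M_1$ by (E2). $\square$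

**Lemma 6.** Let $w\in F'$. Then $\log w\in[\mathfrak l,\mathfrak l]$, $w-1\in U_{\ge2}$ and $\log w=\sum_{2m\le n}(-1)^{m-1}(w-1)^m/m$. Hence $p^\lambda\log w\in U\cap[\mathfrak l,\mathfrak l]\subset M_1$ with $\lambda=\lfloor\log_p(n/2)\rfloor$. In particular $\log w\in M_1$ if $n\le2p-1$.

*Proof.* By BCH, $\log(gh)\equiv\log g+\log h$ mod $[\mathfrak l,\mathfrak l]$, so $\log w\in[\mathfrak l,\mathfrak l]$. By (4), commutators lie in $1+U_{\ge2}$, hence so does $w$, and $(w-1)^m=0$ for $2m>n$. The largest power of $p$ among the denominators $m\le n/2$ is $p^\lambda$. Apply Lemma 5. If $n\le2p-1$, then $n/2<p$ and $\lambda=0$. $\square$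

Now the first input, in its cheap form. For $x\in F$ let
$$\Delta=\Delta_x:z\mapsto z^x-z,\qquad \xi:z\mapsto[z,X],$$
both acting on $\mathfrak l$ on the right. Since $z^x=e^{-X}ze^X=ze^\xi$, we have $1+\Delta=e^\xi$. Both operators raise the degree by at least $1$.

**Lemma 7.** $p^s[M,M]\subset M_1$ with $s=\lfloor\log_p(n-1)\rfloor$.

*Proof.* For $x,y\in F$,
$$[Y,X]=Y\xi=Y\log(1+\Delta)=\sum_{m=1}^{n-1}\frac{(-1)^{m-1}}m\,Y\Delta^m,\qquad Y\Delta^m\in M_1\ \ (m\ge1),\qquad(8)$$
where the sum stops because $Y\Delta^m$ has degree $\ge m+1$, and membership in $M_1$ is (6). Multiplying by $p^s$ clears the $p$-parts of the denominators. As such $X,Y$ span $M$, the claim follows. $\square$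

**Proof of Theorem 3(c).** Every element of $H'$ is $\pi(w)$ with $w\in F'$. By Lemma 7, (S) holds with $s=\lfloor\log_p(n-1)\rfloor$. By Lemma 6, $p^\lambda\log w\in M_1$. Apply Proposition 4. $\square$

## 8. Class at most $2p-1$: removing the denominator $p$ from $[Y,X]$

For $n\le2p-1$, Lemma 6 gives $\lambda=0$, but if $n\ge p+1$, Lemma 7 gives only $s=1$, so $k=1$ (that is, $q=p$) is excluded. The culprit in (8) is the single term $\frac1pY\Delta^p$. It plays the role that $\binom qp$ had in Section 3, and the cure is of the same kind: use $\log(x^jy^l)$ for several $j,l$ and take differences. In the present language such a difference is $\varepsilon((x-1)^{p-1}(y-1)^m)$, a $\mathbb Z$-combination of the $\log(x^jy^l)$.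

**Lemma 8.** If $p$ is odd and $n\le2p-1$, then $[M,M]\subset M_1$.

*Proof.* Fix $x,y\in F$ with $\Delta,\xi$ as above. In (8) we have $m\le n-1\le2p-2$, so only $m=p$ has a denominator divisible by $p$. It remains to show $\frac1pY\Delta^p\in M_1$.

**Step 1: an element of $M_1$ built from differences.** For $1\le m\le p-1$, $\varepsilon((x-1)^{p-1}(y-1)^m)\Delta\in M\Delta\subset M_1$. For $m\ge p$ this element has degree $\ge(2p-1)+1=2p>n$, so it is $0$. Since $Y=\sum_m(-1)^{m-1}(y-1)^m/m$ and $m\le p-1$ is a unit in $\mathbb Z_p$, we get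
$$W:=\varepsilon\big((x-1)^{p-1}Y\big)\Delta\in M_1.$$

**Step 2: a formula for $\varepsilon(e^{jX}Y)$.** We want $W$ in terms of $\xi$. For $\theta\in\mathbb Q_p$ write $\log(e^{jX}e^{\theta Y})=jX+\theta Z+O(\theta^2)$, a polynomial in $\theta$. By (E1) it equals $\varepsilon(e^{jX}e^{\theta Y})$. Comparing coefficients of $\theta$, $Z=\varepsilon(e^{jX}Y)$. Put $A=jX$ and $z\,\mathrm{ad}A=[z,A]$, so that $\mathrm{ad}A=j\xi$ on $\mathfrak l$. Differentiating $e^Ae^{\theta Y}=e^{A+\theta Z+O(\theta^2)}$ at $\theta=0$ gives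
$$Y=e^{-A}\tfrac{d}{d\theta}\Big|_0e^{A+\theta Z}=\int_0^1e^{-\tau A}Ze^{\tau A}\,d\tau=Z\,\frac{e^{\mathrm{ad}A}-1}{\mathrm{ad}A},$$
where the integral is the formal one of a polynomial in $\tau$. Hence
$$\varepsilon(e^{jX}Y)=Y\frac{j\xi}{e^{j\xi}-1}=\sum_i\frac{B_i}{i!}\,j^i\,Y\xi^i,$$
with $B_i$ the Bernoulli numbers and $0^0=1$.

**Step 3: expanding $W$.** Recall $\sum_j(-1)^{r-j}\binom rjj^i=r!\,S(i,r)$ with $S(i,r)$ the Stirling numbers of the second kind, which vanish for $i<r$. From $(x-1)^{p-1}=\sum_j(-1)^{p-1-j}\binom{p-1}je^{jX}$,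
$$W=\sum_{i=p-1}^{2p-3}\kappa_i\,Y\xi^i\Delta,\qquad\kappa_i=\frac{B_i\,(p-1)!\,S(i,p-1)}{i!}.$$
Terms with $i>2p-3$ vanish, having degree $\ge i+2\ge2p>n$.

**Step 4: only $\kappa_{p-1}$ is not integral.** We have $\kappa_{p-1}=B_{p-1}$, and $pB_{p-1}\equiv-1$ mod $p$ by von Staudt–Clausen. Let $p\le i\le2p-3$. Then $(p-1)\nmid i$, so $B_i\in\mathbb Z_p$ by the same theorem (for odd $i\ge3$, $B_i=0$). Also $v_p(i!)=1$. Finally
$$\sum_iS(i,p-1)\tau^i=\frac{\tau^{p-1}}{\prod_{l=1}^{p-1}(1-l\tau)}\equiv\frac{\tau^{p-1}}{1-\tau^{p-1}}\pmod p,$$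
so $p\mid S(i,p-1)$. Hence $\kappa_i\in\mathbb Z_p$.

**Step 5: from $\xi$ back to $\Delta$.** We have $\xi=\log(1+\Delta)=\Delta\sum_{l\ge0}(-1)^l\Delta^l/(l+1)$. For $i\ge p-1$ and $l\ge p-1$, $Y\Delta^{i+1}\Delta^l$ has degree $\ge i+l+2\ge2p>n$, so it is $0$. Hence, with $Q=\sum_{l=0}^{p-2}(-1)^l\Delta^l/(l+1)\in1+\Delta\mathbb Z_p[\Delta]$,
$$Y\xi^i\Delta=Y\Delta^{i+1}Q^i\qquad(i\ge p-1).$$
By (6), $M_1\Delta\subset M_1$. So the terms of $W$ with $i\ge p$ lie in $M_1$, and therefore $B_{p-1}\,Y\Delta^pQ^{p-1}\in M_1$. As $\Delta$ is nilpotent, $Q^{p-1}$ has an inverse in $\mathbb Z_p[\Delta]$, which preserves $M_1$. So $B_{p-1}Y\Delta^p\in M_1$. Since $pB_{p-1}$ is a unit of $\mathbb Z_p$, $\frac1pY\Delta^p\in M_1$. $\square$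

For $p=3$, $n=5$ all this is one line: $B_2=\frac16$, $B_3=0$, $Q=1-\frac12\Delta$, so $W=\frac16Y\Delta^3(1-\frac12\Delta)^2=\frac16(Y\Delta^3-Y\Delta^4)\in M_1$. Applying $\Delta$ gives $\frac16Y\Delta^4\in M_1$, hence $\frac16Y\Delta^3\in M_1$.

**Proof of Theorem 3(a).** Every element of $H'$ is $\pi(w)$ with $w\in F'$. By Lemma 8, (S) holds with $s=0$ and every $k\ge1$. By Lemma 6, $\log w\in M_1$. Apply Proposition 4 with $\lambda=0$. $\square$

This proves Theorem 1 for $p\ge5$, and for $p=3$ and class at most $4$.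

## 9. $p=3$, $n\le9$: thirds of Lie elements in degree at least five

For $p=3$ and $6\le n\le9$ the argument stops in Lemma 6. With $u=w-1\in U_{\ge2}$,
$$\log w=u-\frac{u^2}2+\frac{u^3}3-\frac{u^4}4,\qquad(9)$$
and $u^3/3$, of degree $\ge6$, need not be integral, so Lemma 5 does not apply. The way out is that $M_1$ contains, in degrees $\ge5$, a third of every Lie element. The denominator $3$ sits in degree $\ge6$ and is harmless.

**Reduction to $k\ge2$.** If $k=1$, then $H/Z(H)$ has exponent dividing $3$, hence class $\le3$ by the theorem of Levi–van der Waerden. So $H$ has class $\le4\le2p-1$ and (a) applies. Let $k\ge2$. We may take $n=9$. By Lemma 7, (S) holds with $s=\lfloor\log_38\rfloor=1$. By Proposition 4 with $\lambda=0$ it suffices to show $\log w\in M_1$ for all $w\in F'$.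

**Step 1: $M_1\subset\frac13U$.** This bounds denominators from above. For $z,h\in F$,
$$\log(z^h)-\log z=\sum_{m=1}^9\frac{(-1)^{m-1}}m\big((z^h-1)^m-(z-1)^m\big).$$
For $m=9$ the difference is $0$ in $U$: neither $z^h-1$ nor $z-1$ has a constant term, both have the same degree-$1$ part, and only degree $9$ survives. For $m\le8$, $3/m\in\mathbb Z_3$. (For $n=10$ this would fail: with $z=x_1$, $h=x_2$ the term $m=9$ contributes $\frac19\sum_it_1^i[t_1,t_2]t_1^{8-i}=\frac19[t_1^9,t_2]$ in degree $10$, and the other terms lie in $\frac13U$.)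

**Step 2: thirds in $M$ and $M_1$.** Let $\Lambda^*_v$, respectively $\Lambda^{**}_v$, be the set of degree-$v$ components (in the $t_i$) of elements of $M\cap(U_{\mathbb Q})_{\ge v}$, respectively $M_1\cap(U_{\mathbb Q})_{\ge v}$. These are $\mathbb Z_3$-modules of leading terms, and $\Lambda^{**}_v\subset\Lambda^*_v$. The aim is
$$\Lambda^{**}_v\supset\tfrac13\Lambda_v\qquad(5\le v\le9).\qquad(10)$$

(i) *Bracketing with a generator moves from $M$ to $M_1$:* $[\Lambda^*_v,t_i]\subset\Lambda^{**}_{v+1}$ for $v\le8$. Indeed, for $m\in M$ the element $m^{x_i}-m=x_i^{-1}[m,x_i]=x_i^{-1}[m,t_i]$ lies in $M_1$. If $m$ has degree $\ge v$ with degree-$v$ component $m_v$, its degree-$(v+1)$ component is $[m_v,t_i]$.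

(ii) *A source of thirds.* Let $\alpha,\beta,\gamma$ be Lie monomials in the $t_i$ of total degree $v\le9$. Then
$$\tfrac13\big([\beta,\alpha,\gamma]+[\beta,\gamma,\alpha]\big)\in\Lambda^*_v.\qquad(11)$$
First compute $\varepsilon(abc)$ for $a,b,c\in\mathfrak l$. By (E1) it is the coefficient of $\rho\sigma\tau$ in $\log(e^{\rho a}e^{\sigma b}e^{\tau c})$. Put $P=\log(e^{\rho a}e^{\sigma b})=\rho a+\sigma b+\frac{\rho\sigma}2[a,b]+\cdots$. The terms linear in $\tau$ in $\log(e^Pe^{\tau c})$ are $\tau\big(c+\frac12[P,c]+\frac1{12}[P,[P,c]]+\cdots\big)$, and at most two factors $P$ can contribute to $\rho\sigma$. So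
$$\varepsilon(abc)=\tfrac14[[a,b],c]+\tfrac1{12}\big([a,[b,c]]+[b,[a,c]]\big)=\tfrac16\big([[a,b],c]+[a,[b,c]]\big)=-\tfrac16\big([b,a,c]+[b,c,a]\big),$$
where the second equality uses $[b,[a,c]]=[a,[b,c]]-[[a,b],c]$.

Now choose iterated group commutators $g,h,f\in F$ in the $x_i$ of the same shapes as $\alpha,\beta,\gamma$. By (4), $g-1,h-1,f-1$ agree with $\alpha,\beta,\gamma$ up to higher degree. As $T_i\equiv t_i$ modulo $(U_{\mathbb Q})_{\ge2}$,
$$(g-1)(h-1)(f-1)\equiv\alpha(T)\beta(T)\gamma(T)\quad\text{modulo }(U_{\mathbb Q})_{\ge v+1}.$$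
By (E3), $\varepsilon((g-1)(h-1)(f-1))\in M\cap(U_{\mathbb Q})_{\ge v}$ has degree-$v$ component $-\frac16([\beta,\alpha,\gamma]+[\beta,\gamma,\alpha])$. As $-2$ is a unit in $\mathbb Z_3$, (11) follows. Smallest example: $g=f=x_1$, $h=x_2$ gives the leading term $-\frac13[t_2,t_1,t_1]\in\Lambda^*_3$.

(iii) *In degree $\ge4$ these thirds give everything.* Let $\mathcal J$ be the ideal of $\Lambda$ generated by all $[\beta,\alpha,\gamma]+[\beta,\gamma,\alpha]$ with $\alpha,\beta,\gamma\in\Lambda$. By trilinearity monomials suffice. For every Lie monomial $z$, the operator $\mathrm{ad}\,z$ is a polynomial in the $\mathrm{ad}\,t_i$ by the Jacobi identity. So $\mathcal J$ is spanned by the generators with monomial $\alpha,\beta,\gamma$ and their iterated brackets with the $t_i$. By (ii) and (i), $\frac13\mathcal J_v\subset\Lambda^*_v$ for $v\le9$.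

We show $\mathcal J_v=\Lambda_v$ for $v\ge4$. In $\Lambda/\mathcal J$ we have $[b,a,c]=-[b,c,a]$ for all $a,b,c$, and always $[b,a,c]=-[a,b,c]$. So $[a,b,c]$ changes by the sign under permutations of $a,b,c$. Then $[x,y,z,w]$ is antisymmetric in $x,y,z$, and also in $z,w$ (take $b=[x,y]$), so it transforms by the sign of $S_4$. Hence
$$[[x,y],[z,w]]=[x,y,z,w]-[x,y,w,z]=2[x,y,z,w].$$
Cyclic symmetry of the triple bracket of $[x,y],z,w$ gives
$$[x,y,z,w]=[z,w,[x,y]]=[[z,w],[x,y]]=2[z,w,x,y]=2[x,y,z,w],$$
the last step because $(x,y,z,w)\mapsto(z,w,x,y)$ is an even permutation. So $[x,y,z,w]=0$ in $\Lambda/\mathcal J$. As $\Lambda_v$ is spanned by left-normed brackets of the $t_i$, $\Lambda_v=\mathcal J_v$ for $v\ge4$.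

Hence for $5\le v\le9$, since $v-1\ge4$,
$$\Lambda^{**}_v\supset\sum_i[\Lambda^*_{v-1},t_i]\supset\tfrac13\sum_i[\Lambda_{v-1},t_i]=\tfrac13\Lambda_v,$$
which is (10).

**Step 3: $D_v:=\frac13U\cap\mathfrak l\cap(U_{\mathbb Q})_{\ge v}\subset M_1$ for $v\ge5$.** This step passes from leading terms to elements. We use descending induction on $v$, starting from $D_{10}=0$. Let $d\in D_v$, $5\le v\le9$. Its degree-$v$ component in the $t_i$ is the degree-$v$ component of $d$ in the $T_i$ with $T_i$ replaced by $t_i$, so it is a Lie polynomial over $\mathbb Q_3$. It also lies in $\frac13\mathbb Z_3\langle t\rangle$. By purity (5) it lies in $\frac13\Lambda_v$. By (10) there is $m\in M_1\cap(U_{\mathbb Q})_{\ge v}$ with the same degree-$v$ component. By Step 1, $m\in\frac13U$, and $m\in\mathfrak l$, so $d-m\in D_{v+1}\subset M_1$. Hence $d\in M_1$.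

**Step 4: $\log w\in M_1$ for $w\in F'$.** Low degrees are handled by cyclic words, high degrees by Step 3. By (9), $\log w\in\frac13U$, and $\log w\in[\mathfrak l,\mathfrak l]$ by Lemma 6. Since $u^3\in U_{\ge6}$, $\log w\equiv u-\frac{u^2}2\in U$ modulo $(U_{\mathbb Q})_{\ge5}$. Lemma 5 with $v=5$, applied to $u-\frac{u^2}2$ and $z=\log w$, gives $t\in[U,U]$ with $\log w-t\in(U_{\mathbb Q})_{\ge5}$. Apply $\varepsilon$ and use (E2), (E3):
$$d:=\log w-\varepsilon(t)\in\mathfrak l\cap(U_{\mathbb Q})_{\ge5}.$$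
Also $d\in\frac13U$, because $\varepsilon(t)\in M_1\subset\frac13U$ by Step 1. So $d\in D_5\subset M_1$ by Step 3, and $\log w=d+\varepsilon(t)\in M_1$.

By Proposition 4 with $\lambda=0$, $\pi(w)^q=1$ for all $w\in F'$. This proves Theorem 3(b), and with it Theorems 1 and 2. $\blacksquare$
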